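\title{A finite basis for the identities of $2\times 2$ matrices\\ in characteristic two}

\begin{abstract}
Let $F$ be an infinite field of characteristic $2$. We prove that the $T$-ideal of polynomial identities of the matrix algebra $M_2(F)$ is finitely generated: it is generated by the identities of degree at most $7$, and one finite basis defined over $\mathbb F_2$ serves all such fields. It is not generated by the identities of degree at most $4$. The proof uses the Donkin--Zubkov theorem to present the algebra of generic $2\times2$ matrices with traces as a quotient of a bimodule that is linear in the traces, and then eliminates the traces in three steps, along the chain formed by the free algebra, its commutator ideal and the ideal generated by double commutators.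
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Let $F$ be a field and let $A=F\langle X\rangle$ be the free associative algebra with $1$ on a countable set $X=\{x_1,x_2,\dots\}$. A polynomial $f\in A$ is a \emph{polynomial identity} of the algebra $M_2(F)$ of $2\times2$ matrices if it vanishes under every substitution of elements of $M_2(F)$ for the variables. The identities form an ideal $T(M_2(F))$ of $A$ that is invariant under all endomorphisms of $A$; such an ideal is called a \emph{$T$-ideal}. A subset $S$ \emph{generates} $T(M_2(F))$ as a $T$-ideal, or is a \emph{basis of identities}, if $T(M_2(F))$ is the smallest $T$-ideal containing $S$; that is, if every identity is a sum of terms $a\,f(g_1,\dots,g_r)\,b$ with $f\in S$ and $a,b,g_i\in A$.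

For $1\times1$ matrices over an infinite field the single polynomial $x_1x_2-x_2x_1$ is a basis, because a commutative polynomial that vanishes on $F$ is zero. For $2\times2$ matrices a finite basis is known over fields of characteristic $0$ and over infinite fields of characteristic $p>2$. In characteristic $2$, Centrone, Diniz and de Mello \cite{CDM} state that it is unknown whether $T(M_2(F))$ is finitely generated. We answer this question for infinite fields.

\begin{theorem}\label{thm:main}
Let $F$ be an infinite field of characteristic $2$. Then $T(M_2(F))$ is finitely generated as a $T$-ideal. More precisely, it is generated by its elements of degree at most $7$, and there is one finite set of polynomials over $\mathbb F_2$ that is a basis of identities of $M_2(F)$ for every such $F$.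
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $F$ be an infinite field of characteristic $2$.
\begin{itemize}
\item[(a)] $T(M_2(F))$ is not generated by its elements of degree at most $4$.
\item[(b)] $T(M_2(F))$ is contained in the $T$-ideal generated by $[[x_1,x_2],x_3]$.
\item[(c)] The algebra generated by generic $2\times2$ matrices and the traces of their products is $M/\mathfrak P$, where $M$ and $\mathfrak P$ are the explicit bimodules of Section~\ref{sec:E}.
\end{itemize}
\end{theorem}

The smallest degree bound that can replace $7$ in Theorem~\ref{thm:main} is therefore $5$, $6$ or $7$; we do not determine it. The only external input to the proofs is the theorem of Donkin and Zubkov on relations between matrix invariants (Theorem~\ref{thm:Z}).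

\subsection{How traces produce identities}\label{sub:idea}

From now on $F$ is infinite of characteristic $2$. Signs are omitted, so $[a,b]=ab+ba=[b,a]$. For a $2\times2$ matrix over a commutative ring of characteristic $2$ the Cayley--Hamilton theorem reads $x^2+\operatorname{tr}(x)x+\det(x)=0$. Apply it to $x+y$, $x$ and $y$, add, and use $\det(x+y)+\det(x)+\det(y)=\operatorname{tr}(x)\operatorname{tr}(y)+\operatorname{tr}(xy)$. This gives the polarized form
\begin{equation}\label{eq:CH}
[x,y]=\operatorname{tr}(x)\,y+\operatorname{tr}(y)\,x+\operatorname{tr}(x)\operatorname{tr}(y)+\operatorname{tr}(xy).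
\end{equation}
The left side is an anticommutator in general; in characteristic $2$ it is the commutator. Taking the bracket of \eqref{eq:CH} with a matrix $a$, and putting $x=w$ with $\operatorname{tr}(w)=0$ in \eqref{eq:CH}, we obtain
\begin{align}
[[x,y],a]&=\operatorname{tr}(x)[y,a]+\operatorname{tr}(y)[x,a],\label{eq:rhoM2}\\
\operatorname{tr}(wy)&=\operatorname{tr}(y)\,w+[w,y]\qquad(\operatorname{tr}(w)=0).\label{eq:chiM2}
\end{align}
Sums of commutators have trace zero, so \eqref{eq:rhoM2} contains the \emph{absorption rule}
\begin{equation}\label{eq:absorb}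
\operatorname{tr}(u)\,[w,a]=[[u,w],a]\qquad(w\text{ a sum of commutators}).
\end{equation}
A trace standing in front of a double commutator can be absorbed into a trace-free polynomial. Consequently every linear relation between elements $b[[p,q],a]b'$ of the free algebra gives rise to an identity of $M_2(F)$.

\begin{example}\label{ex:jacobi}
The simplest such relation is the Jacobi identity $[[a,b],c]+[[b,c],a]+[[c,a],b]=0$. Multiply it by $\operatorname{tr}(u)$ and absorb the trace in each term. We find that
\[
[[u,[a,b]],c]+[[u,[b,c]],a]+[[u,[c,a]],b]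
\]
is an identity of $M_2(F)$. The first term is $uabc+ubac+cuab+cuba+abuc+bauc+cabu+cbau$, with two monomials for each position of $u$; the three terms together contain, for each position of $u$, all six orders of $a,b,c$ once. So this polynomial is the sum of all $24$ monomials, which in characteristic $2$ is the standard polynomial $s_4(u,a,b,c)$.
\end{example}

Relations of this kind exist in every degree. There are also cancellations of another kind, in which the traces in several instances of \eqref{eq:rhoM2} and \eqref{eq:chiM2} cancel each other without being absorbed. Moreover the traces do not disappear deep inside the commutator ideal: for no $m$ is $\operatorname{tr}(x_{2m+1})[x_1,x_2]\cdots[x_{2m-1},x_{2m}]$ a polynomial in generic matrices (Remark~\ref{rem:noabsorb}). So while the analogy with the other characteristics suggests a finite basis, the mechanism that produces the identities carries no evident bound on the degree. Theorem~\ref{thm:main} says that all these cancellations are governed by the ones of degree at most $7$.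

\subsection{Plan of the proof}

We work in the bimodule $M=A\oplus(\mathcal T\otimes A)$ of formal expressions $a+\sum t_{u_i}a_i$ with at most one trace symbol $t_u$ in each term, and let $\mathfrak P\subset M$ be generated by the formal versions $\rho$ of \eqref{eq:rhoM2} and $\chi$ of \eqref{eq:chiM2}. Sections \ref{sec:E} and \ref{sec:DZ} show that $\mathfrak P$ contains every expression that vanishes on generic matrices, so that $T(M_2(F))=A\cap\mathfrak P$.

Let $I$ be the $T$-ideal generated by the identities of degree at most $7$. To prove $A\cap\mathfrak P\subset I$ we construct a bimodule $E_3$ that contains $A/I$ and receives a bimodule map from $M$ which kills $\mathfrak P$ and extends $A\to A/I$. Let $C$ be the commutator ideal of $A$ and $\Gamma$ the ideal generated by double commutators. The construction follows the chain $\mathcal T\otimes\Gamma\subset\mathcal T\otimes C\subset\mathcal T\otimes A$.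
\begin{enumerate}
\item Absorption \eqref{eq:absorb} is a well-defined map $\mathcal T\otimes\Gamma\to A/I$ (Section~\ref{sec:tau}). Imposing it gives a bimodule $E_1\supset A/I$.
\item The relations $\rho$ have trace parts in $\mathcal T\otimes C$, and the sub-bimodule they generate in $E_1$ meets $A/I$ in zero (Sections \ref{sec:rho} and \ref{sec:nu}). Killing it gives $E_2\supset A/I$.
\item The relations $\chi$ have trace parts outside $\mathcal T\otimes C$, and again they generate a sub-bimodule of $E_2$ that meets $A/I$ in zero (Section~\ref{sec:chi}). Killing it gives $E_3$.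
\end{enumerate}
Two tools are prepared first: an explicit model of $A/\Gamma$ in which commutators are products of central elements of square zero (Section~\ref{sec:W}), and a lemma that reduces the well-definedness of a map on an ideal to finitely many types of overlaps (Section~\ref{sec:lift}). Parts (c), (b), (a) of Theorem~\ref{thm:compl} are proved in Sections \ref{sec:DZ}, \ref{sec:W}, \ref{sec:four}.

\section{Conventions and first facts}\label{sec:conv}

\subsection{Words and commutators}

A \emph{word} is a monomial in the letters $x_i$; the empty word is $1$. For a word $u=u_1\cdots u_n$ of length $|u|=n$, $\hat u_i$ is $u$ with its $i$-th letter deleted, and $u_{<i}$, $u_{\le i}$, $u_{>i}$ are the initial and final subwords indicated. The degree of a polynomial is the largest length of a word occurring in it. We use constantly the Leibniz rule $[ab,c]=a[b,c]+[a,c]b$ and the Jacobi identity.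

The linear span of all commutators is $[A,A]$, and $C$ is the ideal it generates. By the Leibniz rule $C$ is generated by the commutators $[x_i,x_j]$ of letters, and $C=[A,A]A$ because $b[p,q]=[bp,q]+[b,q]p$. The space $[A,A]$ is spanned by the $[x_i,q]$ with $q$ a word, because $[ab,c]=[a,bc]+[b,ca]$ shortens the first argument.

\subsection{Generic matrices}

The \emph{generic matrices} $\xi_1,\xi_2,\dots$ are $2\times2$ matrices whose entries are independent commuting indeterminates over $F$. The entries of $f(\xi_1,\xi_2,\dots)$ are polynomials in these indeterminates, and a polynomial that vanishes at all points over an infinite field is zero. Hence $f\in T(M_2(F))$ if and only if $f(\xi)=0$. Different multihomogeneous components of $f$ contribute to different multidegrees in the entries, so the components of an identity are identities. We call the elements of $T(M_2(F))$ \emph{$M_2$-identities}, and say that a formula holds \emph{on $M_2$} if it holds for generic matrices.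

Throughout, $I$ is the $T$-ideal generated by all $M_2$-identities of degree at most $7$.

\begin{lemma}\label{lem:reduction}
Theorem~\ref{thm:main} follows from the equality $T(M_2(F))=I$.
\end{lemma}

\begin{proof}
An identity of degree $\le7$ is a sum of multihomogeneous identities, each in at most $7$ variables. After renaming the variables these lie in the finite-dimensional space $V_7$ of identities of degree $\le7$ in $x_1,\dots,x_7$, so a basis of $V_7$ generates $I$. The space $V_7$ is the kernel of evaluation at generic matrices, a linear map obtained from the same map over $\mathbb F_2$ by extension of scalars; a basis of the kernel over $\mathbb F_2$ is a basis of $V_7$ for every infinite $F$ of characteristic $2$.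
\end{proof}

We take algebras and endomorphisms to be unital, but this is immaterial. The space $V_7$ is stable under $x_i\mapsto x_i+c_i$ with $c_i\in F$, so $f(g_1,\dots,g_7)$ with $f\in V_7$ equals $f'(g_1',\dots,g'_7)$ with $f'\in V_7$ and $g'_i$ without constant term.

\subsection{Multilinear identities of degree at most four}

\begin{lemma}\label{lem:s4}
\begin{itemize}
\item[(a)] The standard polynomial $s_4=\sum_{\pi\in S_4}\operatorname{sgn}(\pi)\,x_{\pi(1)}x_{\pi(2)}x_{\pi(3)}x_{\pi(4)}$ vanishes on $M_2(R)$ for every commutative ring $R$. In characteristic $2$,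
\[
s_4(a,b,c,m)=[[b,c],[a,m]]+[[c,a],[b,m]]+[[a,b],[c,m]].
\]
\item[(b)] A multilinear $M_2$-identity of degree at most $3$ is zero, and one of degree $4$ is a scalar multiple of $s_4$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Group the monomials of $s_4$ by the set of variables in the first two positions. Each of the six groups is $\pm[x_i,x_j][x_k,x_l]$, with signed commutators. Hence $s_4$ vanishes when an argument is $1$; in characteristic $2$ the six products are those in the displayed formula. The polynomial $s_4$ is multilinear and vanishes when two arguments coincide. Since $M_2(R)$ is free with basis $1,e_{11},e_{12},e_{21}$, and four basis elements either include $1$ or repeat, $s_4$ vanishes on $M_2(R)$.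

(b) Let $f=\sum_\pi a_\pi x_{\pi(1)}\cdots x_{\pi(n)}$ be an identity and fix $\pi$. If $n\le3$, substitute the first $n$ of $e_{11},e_{12},e_{22}$ for $x_{\pi(1)},\dots,x_{\pi(n)}$. Only this order has a nonzero product, so $a_\pi=0$. If $n=4$, substitute $e_{11},e_{12},e_{22},e_{21}$ for $x_{\pi(1)},\dots,x_{\pi(4)}$. The only products equal to $e_{11}$ are $e_{11}e_{12}e_{22}e_{21}$ and $e_{12}e_{22}e_{21}e_{11}$, so the coefficient is unchanged by a cyclic shift of positions. Substituting $e_{11},e_{11},e_{12},e_{22}$, only the given order and the one with the first two positions exchanged give a nonzero product, so the coefficient is unchanged by this exchange. A $4$-cycle and a transposition of two neighbors generate $S_4$, so all $a_\pi$ are equal.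
\end{proof}

\section{Expressions linear in the traces}\label{sec:E}

Formula \eqref{eq:CH} rewrites a product of two traces as an expression with one trace in each term. So nothing should be lost by allowing only such expressions. This section makes that precise.

Let $\mathcal T=A/([A,A]+F1)$ and let $t_a$ be the class of $a\in A$; thus $t_{ab}=t_{ba}$ and $t_1=0$. Let
\[
M=A\oplus(\mathcal T\otimes A),
\]
an $A$-bimodule with $b(t\otimes a)c=t\otimes bac$. We write $t_ua=t_u\otimes a$ and $t_u=t_u\otimes 1$, and call the component of an element in $\mathcal T\otimes A$ its \emph{$t$-part}. The space $M$ is multigraded, $t_ua$ having the multidegree of $ua$ for words $u,a$, and every endomorphism $\varphi$ of $A$ acts on $M$ by $\varphi(a+t_ub)=\varphi(a)+t_{\varphi(u)}\varphi(b)$. For $x,y,a\in A$ and $w\in[A,A]$ put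
\[
\rho(x,y,a)=t_x[y,a]+t_y[x,a]+[[x,y],a],\qquad \chi(w,y)=t_{wy}+t_yw+[w,y].
\]
Let $\mathfrak P\subset M$ be the sub-bimodule generated by all $\rho(x,y,a)$ and $\chi(w,y)$, and let $E=M/\mathfrak P$.

Let $\operatorname{ev}$ be evaluation at generic matrices, with $t_u\mapsto\operatorname{tr}(u(\xi))$. It is well defined on $\mathcal T$ since $\operatorname{tr}(1)=2=0$, and it is a bimodule map. By \eqref{eq:rhoM2} and \eqref{eq:chiM2} it kills all $\rho$ and $\chi$. Hence $\operatorname{ev}(\mathfrak P)=0$ and $A\cap\mathfrak P\subset T(M_2(F))$.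

To prove the converse we need $E$ to be an algebra, so we must be able to multiply by $t_u$. Formula \eqref{eq:CH} dictates the definition.

\begin{lemma}\label{lem:Theta}
For $u\in A$ the rules
\[
\Theta_u(a)=t_ua,\qquad \Theta_u(t_va)=t_{uv}a+t_uva+t_vua+[u,v]a
\]
define a bimodule endomorphism $\Theta_u$ of $E$. It depends only on $t_u$, and $\Theta_u\Theta_v=\Theta_v\Theta_u$.
\end{lemma}

\begin{proof}
First regard $\Theta_u$ as a map $M\to E$; all equations below hold in $E$. The second rule depends only on $t_v$: for $v=w\in[A,A]$ its value is $\chi(w,u)a=0$, and for $v=1$ it is $2t_ua=0$. The map is right linear, and left linear on $A$. On the $t$-part,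
\[
\Theta_u(bt_va)+b\,\Theta_u(t_va)=t_u[v,b]a+t_v[u,b]a+[[u,v],b]a=\rho(u,v,b)a=0 .
\]
So it suffices to show that $\Theta_u$ kills the generators of $\mathfrak P$.

\emph{The element $\rho(x,y,a)$.} Its image is
\begin{multline*}
t_{ux}[y,a]+t_ux[y,a]+t_xu[y,a]+[u,x][y,a]\\
+t_{uy}[x,a]+t_uy[x,a]+t_yu[x,a]+[u,y][x,a]+t_u[[x,y],a].
\end{multline*}
By $\rho(ux,y,a)=0$ and $\rho(uy,x,a)=0$ we replace $t_{ux}[y,a]$ by $t_y[ux,a]+[[ux,y],a]$ and $t_{uy}[x,a]$ by $t_x[uy,a]+[[uy,x],a]$. The $t_y$-terms combine to $t_y[u,a]x=(t_u[y,a]+[[y,u],a])x$, and the $t_x$-terms to $t_x[u,a]y=(t_u[x,a]+[[x,u],a])y$. Only $t_u$ is left, with coefficient $[x,[y,a]]+[y,[x,a]]+[[x,y],a]=0$. Since $[ux,y]+[uy,x]=[u,y]x+[u,x]y$, the part in $A$ is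
\begin{multline*}
[u,x][y,a]+[u,y][x,a]+\big([[u,y],a]x+[u,y][x,a]+[[u,x],a]y+[u,x][y,a]\big)\\+[[y,u],a]x+[[x,u],a]y=0 .
\end{multline*}

\emph{The element $\chi(w,y)$.} Its image is
\[
t_{uwy}+t_uwy+t_{wy}u+[u,wy]+t_{uy}w+t_uyw+t_yuw+[u,y]w+t_u[w,y].
\]
The $t_u$-terms cancel. By $\chi(w,yu)=0$ we have $t_{uwy}=t_{wyu}=t_{yu}w+[w,yu]$, and the first term cancels $t_{uy}w$. By $\chi(w,y)u=0$ we have $t_{wy}u=t_ywu+[w,y]u$. The $t_y$-terms now give $t_y[w,u]=[[y,w],u]$, by $\rho(y,w,u)=0$ and $t_w=0$. What remains is
\[
[w,yu]+[w,y]u+[u,wy]+[u,y]w+[[y,w],u]=[y,[w,u]]+[w,[u,y]]+[u,[y,w]]=0,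
\]
where we used $[w,yu]+[w,y]u=y[w,u]$ and $[u,wy]=[u,w]y+w[u,y]$.

So $\Theta_u$ acts on $E$. It is linear in $u$. For $w\in[A,A]$ we have $\Theta_w(a)=0$ and $\Theta_w(t_va)=\chi(w,v)a=0$; also $\Theta_1(a)=0$ and $\Theta_1(t_va)=2t_va=0$.

\emph{Commutation.} The element $\Theta_u\Theta_v(a)=\Theta_u(t_va)$ is symmetric in $u,v$. For arbitrary $w\in A$, applying the rules twice and collecting the $t_u$-terms ($vw+vw+wv+[v,w]=vw$) gives
\begin{multline*}
\Theta_u\Theta_v(t_wa)=\big(t_{uvw}+t_uvw+t_vuw+t_wuv+t_{vw}u+t_{uw}v+t_{uv}w\\+[u,vw]+[u,v]w+[u,w]v\big)a .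
\end{multline*}
Adding the same expression with $u,v$ exchanged leaves
\[
t_{[u,v]w}a+t_w[u,v]a+\big([u,vw]+[v,uw]+[u,w]v+[v,w]u\big)a .
\]
By the Leibniz rule the bracket is $[v,[u,w]]+[u,[v,w]]=[[u,v],w]$, so the total is $\chi([u,v],w)a=0$.
\end{proof}

Let $Z_0$ be the commutative algebra of endomorphisms of $E$ generated by the $\Theta_u$ and the identity. The map $A\otimes Z_0\to E$, $a\otimes z\mapsto z(a)$, is onto. Its kernel is an ideal: if $\sum z_i(a_i)=0$, then $\sum zz_i(aa_ib)=z\big(a\sum z_i(a_i)\,b\big)=0$. So $E$ is an algebra with $z(a)\cdot z'(a')=zz'(aa')$. The product extends the bimodule structure, the elements $t_u=\Theta_u(1)$ are central, multiplication by $t_u$ is $\Theta_u$, and $E$ is generated by the image of $A$ and the $t_u$.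

The algebra $E$ has a formal determinant, read off from the Cayley--Hamilton equation: put $d(u)=u^2+t_uu$.

\begin{lemma}\label{lem:Erules}
For $u,v,x,a\in A$ the following hold in $E$.
\begin{itemize}
\item[(E1)] $[u,v]=t_uv+t_vu+t_ut_v+t_{uv}$.
\item[(E2)] $d(u)$ is central.
\item[(E3)] $d(uv)=d(u)d(v)$.
\item[(E4)] $t_{x^2a}=t_xt_{xa}+d(x)t_a$.
\item[(E5)] Let $R$ be a commutative $F$-algebra. Extend $u\mapsto t_u$ $R$-linearly to $A\otimes R\to E\otimes R$ and define $d(u)=u^2+t_uu$ for $u\in A\otimes R$. Then \textup{(E1)--(E3)} hold for $u,v\in A\otimes R$, and $d(1+\epsilon a)=1+\epsilon t_a+\epsilon^2d(a)$ for $\epsilon\in R$.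
\end{itemize}
\end{lemma}

\begin{proof}
(E1) is $t_ut_v=\Theta_u(t_v)$. For (E2), $[[a,u],u]=[a,u^2]$ gives $[d(u),a]=[u^2,a]+t_u[u,a]=\rho(a,u,u)=0$. For (E3) put $u^*=u+t_u$. Then $uu^*=d(u)$, and (E1) says $v^*u^*=vu+t_uv+t_vu+t_ut_v=uv+t_{uv}=(uv)^*$. Hence $d(uv)=uvv^*u^*=d(v)\,uu^*=d(u)d(v)$.

(E4) By (E1) for the pair $(x,xa)$, $t_{x^2a}+t_xt_{xa}=x[x,a]+t_xxa+t_{xa}x$. Insert $t_{xa}=[x,a]+t_xa+t_ax+t_xt_a$ in the last term. Since $x[x,a]+[x,a]x=[x^2,a]$, the result is $[x^2,a]+t_x[x,a]+t_a(x^2+t_xx)=[d(x),a]+t_ad(x)=t_ad(x)$.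

(E5) Formula (E1) is bilinear. By (E1), $d(\sum r_iu_i)=\sum r_i^2d(u_i)+\sum_{i<j}r_ir_j(t_{u_i}t_{u_j}+t_{u_iu_j})$ for $r_i\in R$, $u_i\in A$, which is central. The proof of (E3) used only (E1) and (E2). Finally $d(1+\epsilon a)=1+\epsilon^2a^2+\epsilon t_a(1+\epsilon a)$.
\end{proof}

\section{All identities lie in $\mathfrak P$}\label{sec:DZ}

The Donkin--Zubkov theorem describes the relations between the coefficients of characteristic polynomials of products of generic matrices. We recall it, show that these scalar relations hold in the center of $E$, and pass from scalars to matrices by pairing with one more variable.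

\subsection{The Donkin--Zubkov theorem}

For a square matrix $Q$ over a commutative ring write $\det(1+\lambda Q)=\sum_{r\ge0}\sigma_r(Q)\lambda^r$; so $\sigma_0=1$, $\sigma_1=\operatorname{tr}$, and $\sigma_r(Q)=0$ if $r$ exceeds the size of $Q$. There are universal integer polynomials $P_{r,l}$ with $\sigma_r(Q^l)=P_{r,l}(\sigma_1(Q),\sigma_2(Q),\dots)$ for matrices of all sizes: $P_{r,l}$ expresses the $r$-th elementary symmetric function of the $l$-th powers of the eigenvalues through the elementary symmetric functions, and it is homogeneous of weight $rl$ if $\sigma_j$ has weight $j$.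

Fix $m$. A nonempty word is \emph{primitive} if it is not a proper power of a word. Let $\mathcal N$ be the polynomial ring over $F$ in symbols $\sigma_r(w)$, where $r\ge1$ and $w$ runs over the primitive words in $x_1,\dots,x_m$ up to cyclic rotation; $\sigma_r(w)$ has the multidegree of $w^r$. Let $\Psi_n$ be the homomorphism from $\mathcal N$ to the polynomial ring $F[M_n^m]$ in the entries of $m$ generic $n\times n$ matrices $\xi_1,\dots,\xi_m$ that sends $\sigma_r(w)$ to $\sigma_r(w(\xi))$. For primitive $v$ define $\sigma_r(v^l)=P_{r,l}(\sigma_1(v),\sigma_2(v),\dots)\in\mathcal N$.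

We also need $\sigma_r(\alpha)\in\mathcal N$ for $\alpha=\sum_{i=1}^sc_iw_i$ with $c_i\in F$ and distinct nonempty words $w_i$. Recall that a \emph{Lyndon word} in letters $y_1<\dots<y_s$ is a nonempty word that is lexicographically smaller than each of its proper rotations, and that every word factors uniquely as a nonincreasing product of Lyndon words. In noncommutative power series this says $(1-\sum y_i)^{-1}=\prod(1-\ell)^{-1}$, over Lyndon words $\ell$ in decreasing order, hence $1-\sum y_i=\prod(1-\ell)$ in increasing order. Substitute $y_i\mapsto\lambda c_iw_i$, and let $\ell\mapsto\lambda^{|\ell|}c^\ell w_\ell$ with $c^\ell\in F$ and $w_\ell$ a word. For every $k$,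
\begin{equation}\label{eq:lyndon}
1+\lambda\alpha\equiv\prod_{|\ell|\le k}\big(1+\lambda^{|\ell|}c^\ell w_\ell\big)\pmod{\lambda^{k+1}} .
\end{equation}
Define $\sigma_r(\alpha)\in\mathcal N$ by
\begin{equation}\label{eq:amitsur}
\sum_r\sigma_r(\alpha)\lambda^r=\prod_\ell\ \sum_r\sigma_r(w_\ell)\big(c^\ell\lambda^{|\ell|}\big)^r .
\end{equation}
Taking determinants in \eqref{eq:lyndon} gives $\Psi_n(\sigma_r(\alpha))=\sigma_r(\alpha(\xi))$ for all $n$ (Amitsur's formula). Since $|w_\ell|\ge|\ell|$, all components of $\sigma_r(\alpha)$ have degree at least $r$. For example, $\sigma_1(\alpha)=\sum c_i\sigma_1(w_i)$; and for $\alpha=x_1+x_2$ the Lyndon words $y_1<y_1y_2<y_2$ give $\sigma_2(x_1+x_2)=\sigma_2(x_1)+\sigma_2(x_2)+\sigma_1(x_1)\sigma_1(x_2)+\sigma_1(x_1x_2)$.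

The following theorem holds over infinite fields of any characteristic; we use it for our field $F$. Let $F\langle x_1,\dots,x_m\rangle^+$ be the space of polynomials without constant term.

\begin{theorem}[Donkin \cite{Donkin}, Zubkov \cite{Zubkov}]\label{thm:Z}
The kernel of $\Psi_n$ is the ideal of $\mathcal N$ generated by all $\sigma_r(\alpha)$ with $r>n$ and $\alpha\in F\langle x_1,\dots,x_m\rangle^+$.
\end{theorem}

One may equally take as generators the coefficients of $\sigma_r(\sum c_iw_i)$ as a polynomial in the $c_i$, since over an infinite field the values and the coefficients of a polynomial map have the same span. The generators have no components of degree $\le n$, so $\bigcap_n\ker\Psi_n=0$. Hence two elements of $\mathcal N$ are equal as soon as they agree on generic matrices of every size.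

\subsection{The relations hold in $E$}

Define a homomorphism $\eta$ from $\mathcal N$ to the center $Z(E)$ by $\sigma_1(w)\mapsto t_w$, $\sigma_2(w)\mapsto d(w)$ and $\sigma_r(w)\mapsto0$ for $r\ge3$, $w$ primitive. This is well defined, since $t_{uv}=t_{vu}$ and $d(uv)=d(vu)$ by (E3).

\begin{lemma}\label{lem:eta}
For every $\alpha\in F\langle x_1,\dots,x_m\rangle^+$ we have $\eta(\sigma_1(\alpha))=t_\alpha$, $\eta(\sigma_2(\alpha))=d(\alpha)$, and $\eta(\sigma_r(\alpha))=0$ for $r\ge3$.
\end{lemma}

\begin{proof}
Let first $\alpha=v^l$ with $v$ primitive, and let $Q=\left(\begin{smallmatrix}0&d(v)\\1&t_v\end{smallmatrix}\right)$ over $Z(E)$. Then $\eta(\sigma_j(v))=\sigma_j(Q)$ for all $j$, so $\eta(\sigma_r(v^l))=\sigma_r(Q^l)$, which vanishes for $r\ge3$. By (E4) with $x=v$, $a=v^k$, the sequence $t_{v^k}$ satisfies $t_{v^{k+2}}=t_vt_{v^{k+1}}+d(v)t_{v^k}$. By Cayley--Hamilton, $\operatorname{tr}(Q^k)$ satisfies the same recursion, and the initial values agree: $t_1=0=\operatorname{tr}(1)$ and $t_v=\operatorname{tr}(Q)$. So $\sigma_1(Q^l)=t_{v^l}$. Also $\sigma_2(Q^l)=d(v)^l=d(v^l)$.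

For general $\alpha$ apply $\eta$ to \eqref{eq:amitsur} modulo $\lambda^{k+1}$. By the first case, (E5) for $R=F[\lambda]/(\lambda^{k+1})$, and \eqref{eq:lyndon},
\[
\sum_r\eta(\sigma_r(\alpha))\lambda^r=\prod_{|\ell|\le k}d\big(1+\lambda^{|\ell|}c^\ell w_\ell\big)=d(1+\lambda\alpha)=1+\lambda t_\alpha+\lambda^2d(\alpha).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:DZ}
Let $f=\sum n_i\otimes u_i\in\mathcal N\otimes F\langle x_1,\dots,x_m\rangle$ vanish on generic $2\times2$ matrices, that is, $\sum\Psi_2(n_i)u_i(\xi)=0$. Then $\sum\eta(n_i)u_i=0$ in $E$.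
\end{proposition}

\begin{proof}
We may take the $u_i$ to be words. Let $y=x_{m+1}$, and let $\mathcal N'\supset\mathcal N$ and $\Psi'_n$ be the ring and maps for the letters $x_1,\dots,x_m,y$. The symbols of $y$-degree $1$ are the $\sigma_1(w)$ with $y$ occurring once in $w$; such a $w$ is primitive and has a unique rotation $uy$. So the component of $\mathcal N'$ of $y$-degree $1$ is a free $\mathcal N$-module with basis $\sigma_1(uy)$, $u$ a word in $x_1,\dots,x_m$. We identify it with $\mathcal N\otimes F\langle x_1,\dots,x_m\rangle$ by $\sigma_1(uy)\leftrightarrow1\otimes u$; then $f$ corresponds to $\sum n_i\sigma_1(u_iy)$. The map $\Psi'_2$ sends this element to $\operatorname{tr}(f(\xi)\xi_{m+1})=0$, so Theorem~\ref{thm:Z} gives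
\begin{equation}\label{eq:Zapplied}
\sum_in_i\sigma_1(u_iy)=\sum_jc_j\,\sigma_{r_j}(\beta_j),\qquad c_j\in\mathcal N',\ r_j\ge3 .
\end{equation}

We need the components of $y$-degree $0$ and $1$ of $\sigma_r(\beta)$. Write $\beta=\alpha+\beta_1+(\text{terms of }y\text{-degree}\ge2)$ with $\alpha$ free of $y$ and $\beta_1=\sum_kb_kyb'_k$. For matrices of any size, modulo $\epsilon^2$ and in power series in $\lambda$,
\[
\det(1+\lambda\alpha+\epsilon\lambda\beta_1)=\det(1+\lambda\alpha)\Big(1+\epsilon\lambda\sum_{i\ge0}\lambda^i\operatorname{tr}(\alpha^i\beta_1)\Big).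
\]
The maps $\Psi'_n$ preserve the $y$-degree and have zero common kernel. So the component of $y$-degree $0$ of $\sigma_r(\beta)$ is $\sigma_r(\alpha)$, and the component of $y$-degree $1$ is $\sum_{i<r}\sigma_{r-1-i}(\alpha)\sum_k\sigma_1(b'_k\alpha^ib_ky)$. Under our identification the latter is $\sum_kb'_k\,\mathrm{CH}_{r-1}(\alpha)\,b_k$, where $\mathrm{CH}_s(\alpha)=\sum_{i=0}^s\sigma_{s-i}(\alpha)\otimes\alpha^i$.

Take components of $y$-degree $1$ in \eqref{eq:Zapplied}. We find that $f$ is a sum of terms $\sigma_{r}(\alpha)h$ and $c\,b'\,\mathrm{CH}_{r-1}(\alpha)\,b$ with $r\ge3$, $c\in\mathcal N$ and $h\in\mathcal N\otimes F\langle x_1,\dots,x_m\rangle$. The algebra map $n\otimes u\mapsto\eta(n)u$ kills the former by Lemma~\ref{lem:eta}, and for $s\ge2$ it sends $\mathrm{CH}_s(\alpha)$ to $\alpha^{s-2}(\alpha^2+t_\alpha\alpha+d(\alpha))=0$.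
\end{proof}

\begin{corollary}\label{cor:AP}
If $e\in M$ and $\operatorname{ev}(e)=0$, then $e\in\mathfrak P$. In particular $T(M_2(F))=A\cap\mathfrak P$.
\end{corollary}

\begin{proof}
Write $e=a+\sum t_{u_i}a_i$ with nonempty words $u_i$. Apply Proposition~\ref{prop:DZ} to $1\otimes a+\sum\sigma_1(u_i)\otimes a_i$; by Lemma~\ref{lem:eta} its image in $E$ is the class of $e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
The map $\operatorname{ev}$ factors through $E$ and is injective on $E$ by Corollary~\ref{cor:AP}. By \eqref{eq:CH}, $\operatorname{ev}(\Theta_u(e))=\operatorname{tr}(u(\xi))\operatorname{ev}(e)$, so $\operatorname{ev}$ is multiplicative on $E$. Its image is a subalgebra that contains the generic matrices and the traces of their products and is generated by them.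
\end{proof}

By Lemma~\ref{lem:reduction} and Corollary~\ref{cor:AP}, Theorem~\ref{thm:main} is reduced to the inclusion $A\cap\mathfrak P\subset I$.

\section{The algebra modulo double commutators}\label{sec:W}

Let $\Gamma$ be the ideal of $A$ generated by all $[[a,b],c]$ with $a,b,c\in A$; it is the $T$-ideal generated by $[[x_1,x_2],x_3]$. These are the elements in front of which a trace can be absorbed, and what cannot be absorbed lives in $\mathcal T\otimes G$, where $G=A/\Gamma$. We need a basis of $G$ and a quick way to compute in it.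

Expanding $[[pp',q],a]$ by the Leibniz rule twice gives
\begin{equation}\label{eq:K}
K(p,p';q,a):=[p,a][p',q]+[p,q][p',a]=[[pp',q],a]+p[[p',q],a]+[[p,q],a]p'\ \in\Gamma .
\end{equation}
So in $G$ commutators are central, and in a product of two commutators an argument of one can be exchanged with an argument of the other. This suggests that $[x_i,x_k]$ behaves like a product $\theta_i\theta_k$ of commuting elements of square zero.

Let $\Lambda=F[\theta_1,\theta_2,\dots]/(\theta_i^2)$, with basis $\theta_S=\prod_{s\in S}\theta_s$ for finite sets $S$. On the polynomial ring $\Lambda[\zeta_1,\zeta_2,\dots]$ consider the $\Lambda$-linear operators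
\[
D_i=\sum_{j<i}\theta_j\,\frac{\partial}{\partial\zeta_j},\qquad X_i=\zeta_i+\theta_iD_i ,
\]
and let $\mathcal W$ be the $\Lambda$-algebra generated by the $X_i$. The $D_i$ commute, and $[D_i,\zeta_k]$ is $\theta_k$ if $k<i$ and $0$ otherwise. Hence
\[
[X_i,X_k]=\theta_i[D_i,\zeta_k]+\theta_k[D_k,\zeta_i]=\theta_i\theta_k\qquad\text{for all }i,k:
\]
for $i\ne k$ exactly one summand is nonzero, and for $i=k$ both sides vanish. These relations allow us to sort any word, so the ordered monomials $X^\alpha=X_1^{\alpha_1}X_2^{\alpha_2}\cdots$ span $\mathcal W$ over $\Lambda$. Since $D_k$ kills polynomials in $\zeta_k,\zeta_{k+1},\dots$, we have $X^\alpha\cdot1=\zeta^\alpha$. So the elements $\theta_SX^\alpha$ form an $F$-basis of $\mathcal W$, and $\mathcal W$ is the quotient of the free $\Lambda$-algebra on the $X_i$ by the relations $[X_i,X_k]+\theta_i\theta_k$; it is multigraded if $X_i$ and $\theta_i$ are both given the multidegree of $x_i$. The $\Lambda$-linear derivation of the free algebra with $X_i\mapsto\theta_i$ kills the relations, because the $\theta_i$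 are central. It therefore induces a $\Lambda$-linear derivation $\delta$ of $\mathcal W$ with $\delta(X_i)=\theta_i$.

\begin{lemma}\label{lem:delta}
We have $\delta^2=0$ and $[f,g]=\delta(f)\delta(g)$ for all $f,g\in\mathcal W$. Every $\delta(f)$ is central, $\delta(f)^2=0$, and $\delta([f,g])=0$.
\end{lemma}

\begin{proof}
In characteristic $2$ the square of a derivation is a derivation, and $\delta^2$ is $\Lambda$-linear and kills the $X_i$; so $\delta^2=0$. The formula for $[f,g]$ is $\Lambda$-bilinear, and we prove it for words $f,g$ in the $X_i$ by induction on $|f|+|g|$. It holds if a word is empty or both are letters. Let $f=f_1f_2$ with $f_1,f_2$ nonempty. By induction $[f,g]=f_1\,\delta f_2\,\delta g+\delta f_1\,\delta g\,f_2$, while $\delta f\,\delta g=f_1\,\delta f_2\,\delta g+\delta f_1\,f_2\,\delta g$. The difference is $\delta f_1\,[\delta g,f_2]$. Now $\delta g$ is a $\Lambda$-combination of words of length $|g|-1$, so by induction $[\delta g,f_2]=\delta^2g\,\delta f_2=0$. If $|f|=1$ and $|g|\ge2$, this case gives $[f,g]=[g,f]=\delta g\,\delta f=\delta f\,\delta g$,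 as $\delta f\in\Lambda$. Finally $[g,\delta f]=\delta g\,\delta^2f=0$, $\delta(f)^2=[f,f]=0$ and $\delta(\delta f\,\delta g)=0$.
\end{proof}

For a set $S=\{s_1<\dots<s_{2m}\}$ of even size put $z_S=[x_{s_1},x_{s_2}]\cdots[x_{s_{2m-1}},x_{s_{2m}}]$, and let $x^\alpha=x_1^{\alpha_1}x_2^{\alpha_2}\cdots$.

\begin{lemma}\label{lem:G}
The homomorphism $A\to\mathcal W$, $x_i\mapsto X_i$, has kernel $\Gamma$. Thus $G\subset\mathcal W$, with basis $z_SX^\alpha=\theta_SX^\alpha$, $|S|$ even. The ideal $C_G=C/\Gamma$ is spanned by the basis elements with $S\neq\emptyset$.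
\end{lemma}

\begin{proof}
Commutators are central in $\mathcal W$ by Lemma~\ref{lem:delta}, so the kernel contains $\Gamma$. In $A/\Gamma$, sorting a word produces central commutators of letters, so $A/\Gamma$ is spanned by products of such commutators times ordered monomials. By \eqref{eq:K} and the symmetry of the bracket, a product of commutators of letters is symmetric in all its letters; if a letter repeats we move both copies into one bracket and get $0$. So the $z_Sx^\alpha$ span $A/\Gamma$, and their images $\theta_SX^\alpha$ are independent. Those with $S\ne\emptyset$ lie in $C_G$, and the $x^\alpha$ are independent in the commutative polynomial ring $A/C$.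
\end{proof}

We write $a$ also for the image of $a\in A$ in $G\subset\mathcal W$. For a word $u$ and $c\in A$, centrality gives the expansions
\begin{equation}\label{eq:expand}
\delta(u)=\sum_i\delta(u_i)\,\hat u_i,\qquad[u,c]=\sum_i[u_i,c]\,\hat u_i\qquad\text{in }\mathcal W .
\end{equation}

The derivation $\delta$ kills $[A,A]+F1$, exactly as $u\mapsto t_u$ does, and its values are central. This yields an invariant of trace expressions.

\begin{lemma}\label{lem:Phi}
The rule $\Phi(t_u\otimes a)=\delta(u)a$ defines a graded bimodule map $\Phi:\mathcal T\otimes A\to\mathcal W$ that factors through $\mathcal T\otimes G$. It kills the $t$-part of every element of $\mathfrak P$.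
\end{lemma}

\begin{proof}
The first sentence follows from Lemmas \ref{lem:delta} and \ref{lem:G}. Taking the $t$-part is a bimodule map, so it suffices to treat the generators. For $\rho(x,y,a)$ we get $\delta x\,\delta y\,\delta a+\delta y\,\delta x\,\delta a=0$. For $\chi(w,y)$ we get $\delta(wy)+\delta(y)w=2w\,\delta y=0$, as $\delta(w)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Let $f\in T(M_2(F))$ and let $x_k$ be a letter not occurring in $f$. Then $\operatorname{ev}(t_{x_k}f)=0$, so $t_{x_k}f\in\mathfrak P$ by Corollary~\ref{cor:AP}, and $\theta_kf=\Phi(t_{x_k}\otimes f)=0$ in $\mathcal W$. By the multigrading, the image of $f$ is a combination of $\theta_SX^\alpha$ with $k\notin S$, and multiplication by $\theta_k$ is injective on their span. So $f=0$ in $\mathcal W$, that is, $f\in\Gamma$.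
\end{proof}

For instance, $s_4$ is a sum of six products of two commutators, and its image in $\mathcal W$ is $6\,\theta_1\theta_2\theta_3\theta_4=0$.

\begin{remark}\label{rem:noabsorb}
If $\operatorname{tr}(u)f=g$ on $M_2$ with $u,f,g\in A$, then $t_uf+g\in\mathfrak P$ and so $\delta(u)f=0$ in $\mathcal W$. For $u=x_{2m+1}$ and $f=[x_1,x_2]\cdots[x_{2m-1},x_{2m}]$ we have $\delta(u)f=\theta_1\cdots\theta_{2m+1}\ne0$, so this trace cannot be absorbed.
\end{remark}

\section{Defining a map on an ideal through its generators}\label{sec:lift}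

Twice below we must define a linear map on an ideal $J$ by prescribing its values on the spanning elements $ugv$, $g$ a generator. These elements satisfy infinitely many linear relations. When the generators behave like a confluent rewriting system, all relations come from two sources: a word may contain two leading words that are disjoint, or two that overlap. Only the overlaps have bounded length, and this is how a degree bound enters.

Let $B$ be a free algebra in which each letter is assigned a monomial in $x_1,x_2,\dots$, its \emph{content}; the content of a word is the product of the contents of its letters. Suppose that the words of each content carry a well-founded total order, and that $w<w'$ implies $uwv<uw'v$. Let $\mathcal G$ be a set of content-homogeneous elements $g=\bar g+r_g$, where $\bar g$ is a word (the \emph{leading word}) and $r_g$ is a combination of smaller words. Assume that different $g$ have different $\bar g$ and that no leading word is a subword of another. Let $J$ be the ideal generated by $\mathcal G$. We keep signs in this section.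

\begin{lemma}\label{lem:lift}
Let $N$ be a vector space and let $\langle u\,|\,g\,|\,v\rangle\in N$ be given for $g\in\mathcal G$, $u,v\in B$, bilinear in $u,v$. Assume:
\begin{itemize}
\item[(i)] $\langle u\,|\,g\,|\,cg'v\rangle=\langle ugc\,|\,g'\,|\,v\rangle$ for all $g,g'\in\mathcal G$ and words $u,c,v$;
\item[(ii)] whenever $\bar g=ab$ and $\bar g'=bc$ with $a,b,c$ nonempty, there is a representation $gc-ag'=\sum c_iu_ig_iv_i$ with $c_i\in F$, $g_i\in\mathcal G$ and words $u_i,v_i$ satisfying $u_i\bar g_iv_i<abc$, such that $\langle u\,|\,g\,|\,cv\rangle-\langle ua\,|\,g'\,|\,v\rangle=\sum c_i\langle uu_i\,|\,g_i\,|\,v_iv\rangle$ for all words $u,v$.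
\end{itemize}
Then there is a linear map $h:J\to N$ with $h(ugv)=\langle u\,|\,g\,|\,v\rangle$.
\end{lemma}

\begin{proof}
Consider triples $(u,g,v)$ with $u,v$ words, and call $u\bar gv$ the leading word of the triple. The elements $ugv$ span $J$, so we must show that $\sum c_iu_ig_iv_i=0$ implies $\sum c_i\langle u_i\,|\,g_i\,|\,v_i\rangle=0$.

\emph{Claim.} If two triples have the same leading word, then $ugv-u'g'v'$ is a combination of elements $u_ig_iv_i$ with smaller leading words, and the same combination of the $\langle u_i\,|\,g_i\,|\,v_i\rangle$ equals $\langle u\,|\,g\,|\,v\rangle-\langle u'\,|\,g'\,|\,v'\rangle$. Indeed, for different triples neither marked occurrence contains the other, so they overlap or are disjoint. The overlapping case is (ii), multiplied on both sides by words. In the disjoint case the leading word is $u\bar gc\bar g'v$, and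
\[
ugc\bar g'v-u\bar gcg'v=-ugc\,r_{g'}v+u\,r_g\,cg'v .
\]
The corresponding equation $\langle u\,|\,g\,|\,c\bar g'v\rangle-\langle u\bar gc\,|\,g'\,|\,v\rangle=-\langle u\,|\,g\,|\,cr_{g'}v\rangle+\langle ur_gc\,|\,g'\,|\,v\rangle$ is (i) expanded by bilinearity.

Now take a relation $\sum c_iu_ig_iv_i=0$, which we may assume content-homogeneous, and let $W$ be the largest leading word in it. The coefficient of $W$ in the sum is the sum of the $c_i$ over the triples with leading word $W$; so this sum is $0$, and these terms form a combination of differences as in the claim. Rewriting them gives a relation with smaller largest leading word and the same value of $\sum c_i\langle u_i\,|\,g_i\,|\,v_i\rangle$. By well-foundedness we arrive at the empty relation.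
\end{proof}

\section{Absorbing a trace modulo $I$}\label{sec:tau}

We want a bimodule map $\tau_u:\Gamma\to A/I$ with $[[p,q],a]\mapsto[[u,[p,q]],a]$. With $T(M_2(F))$ in place of $I$ it exists by \eqref{eq:absorb}; the point is that identities of degree $\le7$ suffice. The generators $[[p,q],a]$ of $\Gamma$ have unbounded length, which does not suit Lemma~\ref{lem:lift}. We therefore adjoin letters $z_{ij}$ for the commutators $[x_i,x_j]$; then all leading words have length $2$.

\subsection{A presentation with quadratic leading words}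

Let $B$ be the free algebra on the $x_i$ and on letters $z_{ij}$ ($i<j$); the content of $x_i$ is $x_i$, that of $z_{ij}$ is $x_ix_j$. Order the letters by putting all $z$'s below all $x$'s, $x_1<x_2<\cdots$, and the $z_{ij}$ lexicographically in $(i,j)$; order words of equal content lexicographically from the left. Words of equal content are finite in number and none is a proper prefix of another, so the order is well founded and compatible with multiplication. Let $\mathcal G$ consist of the following elements, with the leading word written first: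
\begin{itemize}
\item[(G1)] $x_jx_i+x_ix_j+z_{ij}$ for $i<j$;
\item[(G2)] $x_kz_{ij}+z_{ij}x_k$;
\item[(G3)] $zz'+z_{ab}z_{cd}$, where $a<b<c<d$ and $zz'\ne z_{ab}z_{cd}$ is a product of two $z$'s whose index pairs partition $\{a,b,c,d\}$;
\item[(G4)] $z_{ij}z_{kl}$ with $\{i,j\}\cap\{k,l\}\ne\emptyset$.
\end{itemize}
The leading words are distinct and of length $2$. Let $\pi:B\to A$ fix the $x_i$ and send $z_{ij}$ to $[x_i,x_j]$. The composite $B\to A\to\mathcal W$ sends $z_{ij}$ to $\theta_i\theta_j$ and kills $\mathcal G$.

A word that contains no leading word has the form $z_{s_1s_2}z_{s_3s_4}\cdots x_{i_1}x_{i_2}\cdots$ with $s_1<s_2<\cdots$ and $i_1\le i_2\le\cdots$; such words have independent images $\theta_SX^\alpha$. Let $e$ be a homogeneous element of the kernel of $B\to\mathcal W$. Repeatedly replace the largest reducible word $u\bar gv$ by $ur_gv$. This terminates and writes $e$ as $\sum c_iu_ig_iv_i$, with all $u_i\bar g_iv_i$ at most the largest word of $e$, plus a combination of irreducible words, which lies in the kernel and hence is $0$. So $J=(\mathcal G)$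 is the kernel of $B\to\mathcal W$, and $A\cap J=\Gamma$ for the inclusion $A\subset B$. Applied to $e=gc+ag'$, in which the word $abc$ cancels, this gives representations as required in (ii) of Lemma~\ref{lem:lift}.

\subsection{The prescribed values}

For $u\in A$ absorb $\operatorname{tr}(u)$ in the right side of \eqref{eq:K}:
\[
k_u(p,p';q,a)=[[u,[pp',q]],a]+p[[u,[p',q]],a]+[[u,[p,q]],a]p' .
\]
On $M_2$, $k_u=\operatorname{tr}(u)K$. To each $g\in\mathcal G$ we attach a polynomial $Y_g=Y_g(u)$.
\begin{itemize}
\item[(G1)] $\pi(g)=0$; put $Y_g=0$.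
\item[(G2)] $\pi(g)=[[x_i,x_j],x_k]$; put $Y_g=[[u,[x_i,x_j]],x_k]$.
\item[(G3)] By \eqref{eq:K} and the symmetry of the bracket, exchanging a letter of the first commutator with a letter of the second changes a product of two commutators by an element $K$ with letters as arguments. One or two exchanges lead from any pair of letters in the first commutator to any other. So $\pi(g)$ is a sum of such $K$'s. Fix such a sum, independently of $u$, and let $Y_g$ be the sum of the corresponding $k_u$'s.
\item[(G4)] With $a$ a common index, $\pi(g)=[x_b,x_a][x_a,x_c]=K(x_b,x_a;x_c,x_a)$; put $Y_g=k_u(x_b,x_a;x_c,x_a)$.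
\end{itemize}
In every case the pair $(\pi(g),Y_g)$ has the form $\big(\sum b[w,a]b',\ \sum b[[u,w],a]b'\big)$ with $w\in[A,A]$, so $Y_g=\operatorname{tr}(u)\pi(g)$ on $M_2$. Put $\langle v\,|\,g\,|\,v'\rangle=\pi(v)Y_g\pi(v')\in A/I$.

\begin{lemma}\label{lem:hu}
For each $u\in A$ there is a linear map $h_u:J\to A/I$ with $h_u(vgv')=\pi(v)Y_g\pi(v')$ for $g\in\mathcal G$, $v,v'\in B$.
\end{lemma}

\begin{proof}
We verify the conditions of Lemma~\ref{lem:lift}.

\emph{Overlaps.} An overlap word $abc$ has three letters, so its content has degree at most $6$. Fix a representation $gc+ag'=\sum c_iu_ig_iv_i$ as above. Condition (ii) follows if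
\[
Y_g\pi(c)+\pi(a)Y_{g'}+\sum c_i\pi(u_i)Y_{g_i}\pi(v_i)\in I .
\]
Take for $u$ first a letter that does not occur in the content of $abc$. The polynomial then has degree at most $1+6=7$, and on $M_2$ it equals $\operatorname{tr}(u)\,\pi\big(gc+ag'+\sum c_iu_ig_iv_i\big)=0$. So it lies in $I$, and so does the result of substituting an arbitrary element of $A$ for $u$.

\emph{Disjoint occurrences.} Condition (i) asks that $Y_g\,\pi(c)\,\pi(g')=\pi(g)\,\pi(c)\,Y_{g'}$ in $A/I$: the trace may be absorbed in either factor, however long the word $c$ between them. By the form of the pairs $(\pi(g),Y_g)$ it suffices to prove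
\begin{equation}\label{eq:either}
[[u,w'],a]\,v\,[w,c]\equiv[w',a]\,v\,[[u,w],c]\pmod I\qquad(w,w'\in[A,A],\ a,v,c\in A).
\end{equation}
For $w=[p,q]$ the polynomial $[y,a][[x,w],c]+[x,a][[y,w],c]+[[x,y],a][w,c]$ has degree $6$ in $x,y,a,p,q,c$, and by \eqref{eq:absorb} and \eqref{eq:rhoM2} it equals $\big(\operatorname{tr}(x)[y,a]+\operatorname{tr}(y)[x,a]+[[x,y],a]\big)[w,c]=0$ on $M_2$. Next,
\begin{equation}\label{eq:deg5}
[[[r,s],[p,q]],c]\in I,
\end{equation}
since it has degree $5$ and, by \eqref{eq:chiM2}, the commutator of two traceless matrices is a scalar. Substituting $x=u$, $y=w'$ in the first identity and dropping the middle term by \eqref{eq:deg5}, we get \eqref{eq:either} for $v=1$. The factor $v$ is removed by the Leibniz rule: $[w',a]v=[w',av]+a[w',v]$ and $[[u,w'],a]v=[[u,w'],av]+a[[u,w'],v]$, so \eqref{eq:either} is the sum of the case $v=1$ for $av$ and $a$ times the case $v=1$ for $v$.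
\end{proof}

For the overlap $x_kx_jx_i$ ($i<j<k$) one may represent $gc+ag'$ by four terms of type (G1) and the three elements $[x_i,z_{jk}]$, $[x_j,z_{ik}]$, $[x_k,z_{ij}]$ of type (G2); the identity required is then the one of Example~\ref{ex:jacobi}. The overlaps of types $xxx$, $xxz$, $xzz$, $zzz$ require identities of degree $4,5,6,7$.

\subsection{The map $\tau_u$ on all double commutators}

Let $\tau_u$ be the restriction of $h_u$ to $\Gamma=A\cap J$, an $A$-bimodule map $\Gamma\to A/I$. It was defined through letters only; we now show that it has the desired values for arbitrary arguments. Splitting an argument inside the inner bracket produces an element $K$, so the two statements below are proved together.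

\begin{lemma}\label{lem:tau}
For all $u,p,p',q,a\in A$, in $A/I$:
\begin{itemize}
\item[(a)] $\tau_u([[p,q],a])=[[u,[p,q]],a]$;
\item[(b)] $\tau_u(K(p,p';q,a))=k_u(p,p';q,a)$.
\end{itemize}
The map $\tau_u$ is linear in $u$ and depends only on $t_u$.
\end{lemma}

\begin{proof}
Both sides are multilinear and vanish if one of $p,p',q,a$ is $1$ (for $p=1$ the first two terms of $k_u$ cancel and the third is $0$; for $p'=1$ the first and third cancel). So let the arguments be nonempty words of total length $n$. We induct on $n$, proving (b) before (a) for each $n$.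

\emph{All arguments letters.} The map $h_u$ vanishes on the ideal generated by (G1), so inside $J$ we may replace $[x_i,x_j]$ by $z_{ij}$, with the conventions $z_{ji}=z_{ij}$, $z_{ii}=0$. Then (a) is the definition of $Y_g$ for (G2). In (b), writing letters as indices, $K$ becomes $z_{pa}z_{p'q}+z_{pq}z_{p'a}$. If the four indices are distinct, this is a sum of one or two elements (G3). Otherwise each of the two products is $0$ or an element (G4). So $\tau_u(K)$ is a sum of polynomials $Y_g$ with $\sum\pi(g)=K$. This sum and $k_u$ both equal $\operatorname{tr}(u)K$ on $M_2$ and have degree $5$ when $u$ is a new letter, so they agree modulo $I$.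

\emph{Step for \textup{(b)}.} The Leibniz rule gives
\begin{align*}
K(p,p';q_1q_2,a)&=q_1K(p,p';q_2,a)+K(p,p';q_1,a)q_2\\&\qquad+[[p,a],q_1][p',q_2]+[p,q_1][[p',a],q_2],\\
K(p_1p_2,p';q,a)&=p_1K(p_2,p';q,a)+K(p_1,p';q,a)p_2\\&\qquad+[p_1,a][p_2,[p',q]]+[p_1,q][p_2,[p',a]],\\
K(p,p'_1p'_2;q,a)&=p'_1K(p,p'_2;q,a)+K(p,p'_1;q,a)p'_2\\&\qquad+[[p,a],p'_1][p'_2,q]+[[p,q],p'_1][p'_2,a].
\end{align*}
In each formula the first two terms on the right are the Leibniz terms with the outer factor moved to the outside, and the last two are the double commutators created by moving it. Suppose $q=q_1q_2$ with nonempty $q_1,q_2$. By induction, $\tau_u$ of the right side of the first formula is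
\[
q_1k_u(p,p';q_2,a)+k_u(p,p';q_1,a)q_2+[[u,[p,a]],q_1][p',q_2]+[p,q_1][[u,[p',a]],q_2].
\]
With $u,p,p',q_1,q_2,a$ as variables, this polynomial and $k_u(p,p';q_1q_2,a)$ have degree $6$, and both equal $\operatorname{tr}(u)K(p,p';q_1q_2,a)$ on $M_2$. So they agree modulo $I$. The same argument, again in degree $6$, applies to the second and third formulas. If only $a$ is a product, use $K(p,p';q,a)=K(p,p';a,q)$ and $k_u(p,p';q,a)\equiv k_u(p,p';a,q)$, an identity of degree $5$.

\emph{Step for \textup{(a)}.} If $a=a_1a_2$, both sides obey the Leibniz rule in $a$, and induction applies. If $p=p_1p_2$, then \eqref{eq:K} gives $[[p_1p_2,q],a]=K(p_1,p_2;q,a)+p_1[[p_2,q],a]+[[p_1,q],a]p_2$. By (b) for the same $n$ and induction, $\tau_u$ of this is $k_u(p_1,p_2;q,a)+p_1[[u,[p_2,q]],a]+[[u,[p_1,q]],a]p_2=[[u,[p_1p_2,q]],a]$. If $q$ is a product, use $[p,q]=[q,p]$.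

The elements in (a) generate $\Gamma$ as a bimodule, so $\tau_u$ is linear in $u$, $\tau_1=0$, and $\tau_{[r,s]}=0$ by \eqref{eq:deg5}.
\end{proof}

\section{The bimodule $E_1$ and the calculus of the elements $\rho$}\label{sec:rho}

By Lemma~\ref{lem:tau}, $\tau(t_u\otimes g)=\tau_u(g)$ defines a bimodule map $\tau:\mathcal T\otimes\Gamma\to A/I$. Let
\[
E_1=\big(A/I\oplus(\mathcal T\otimes A)\big)\big/\{(\tau(\ell),\ell):\ell\in\mathcal T\otimes\Gamma\}.
\]
The graph of $\tau$ meets $A/I$ in $0$, so $A/I\subset E_1$; the quotient map is $\operatorname{pr}:E_1\to E_1/(A/I)=\mathcal T\otimes G$. There is a natural bimodule map $M\to E_1$, and in $E_1$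
\begin{equation}\label{eq:absorbE1}
t_u[w,a]=[[u,w],a]\qquad(w\in[A,A]).
\end{equation}
The next lemma turns low-degree trace identities into equations in $E_1$.

\begin{lemma}\label{lem:P1}
Let $e\in M$ have degree at most $7$, $\operatorname{ev}(e)=0$, and $t$-part in $\mathcal T\otimes\Gamma$. Then $\varphi(e)=0$ in $E_1$ for every endomorphism $\varphi$ of $A$.
\end{lemma}

\begin{proof}
The graded space $\mathcal T\otimes\Gamma$ is spanned in each degree by elements $t_m\otimes b[[p,q],a]b'$ with words $m,b,p,q,a,b'$. Write the $t$-part of $e$ as a combination of such elements of degree $\le7$ and replace each by $b[[m,[p,q]],a]b'$. This changes neither $\varphi(e)$ in $E_1$, by \eqref{eq:absorbE1}, nor $\operatorname{ev}(e)$, by \eqref{eq:absorb}. The result is an $M_2$-identity $f\in A$ of degree $\le7$, and $\varphi(f)\in I$.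
\end{proof}

We use this as follows. To prove a relation between multiples of $\rho$'s with arbitrary arguments in $A$, write it with distinct letters as arguments. Then $\operatorname{ev}$ vanishes automatically, and it remains to check that the degree is at most $7$ and that the $t$-part vanishes in $\mathcal T\otimes G\subset\mathcal T\otimes\mathcal W$, where Lemma~\ref{lem:delta} is available.

Let $\mathfrak P_\rho\subset E_1$ be the sub-bimodule generated by all $\rho(x,y,a)$. The element $\rho$ is a derivation in its third argument but not in the first two; the defect in the second argument is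
\[
L(y,y';u,a)=\rho(u,yy',a)+y\rho(u,y',a)+\rho(u,y,a)y' .
\]

\begin{lemma}\label{lem:rho}
For all arguments in $A$ the following hold in $E_1$.
\begin{itemize}
\item[($\rho$1)] $\rho$ is trilinear, $\rho(x,y,a)=\rho(y,x,a)$, $\rho(x,x,a)=\rho(1,y,a)=\rho(x,y,1)=0$, and $\rho(w,y,a)=0$ for $w\in[A,A]$.
\item[($\rho$2)] $b\rho(x,y,a)=\rho(x,y,a)b$.
\item[($\rho$3)] $\rho(x,y,ab)=a\rho(x,y,b)+\rho(x,y,a)b$.
\item[($\rho$4)] $\rho(x,y,a)+\rho(y,a,x)+\rho(a,x,y)=0$.
\item[($\rho$5)] $\rho(x,y,a)[b,c]$ is symmetric in $a,b,c$ and is $0$ if two of them coincide; $\rho(x,y,a)[[p,q],c]=0$.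
\item[($\rho$6)] $\rho(x,y,x)[y,a]=0$.
\item[($\rho$7)] $L(y,y';uu',a)=uL(y,y';u',a)+L(y,y';u,a)u'+\rho(y',y,u)[u',a]$.
\item[($\rho$8)] $\rho(uu',x,x)=u\rho(u',x,x)+\rho(u,x,x)u'$.
\end{itemize}
\end{lemma}

\begin{proof}
All of ($\rho$1) is read off the definition, except the last formula, where $\rho(w,y,a)=t_y[w,a]+[[w,y],a]=0$ by \eqref{eq:absorbE1}. Formulas ($\rho$3), ($\rho$4), ($\rho$8) hold already in $M$: ($\rho$3) by the Leibniz rule; ($\rho$4) because each $t$-term occurs twice and the rest is the Jacobi identity; ($\rho$8) because $\rho(u,x,x)=t_x[u,x]+[u,x^2]$.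

The others follow from Lemma~\ref{lem:P1}. In ($\rho$2), of degree $4$, the $t$-part of the difference is $t_x[b,[y,a]]+t_y[b,[x,a]]$. In ($\rho$5), the $t$-part of $\rho(x,y,a)[b,c]$ in $\mathcal T\otimes\mathcal W$ is $t_x\,\delta y\,\delta a\,\delta b\,\delta c+t_y\,\delta x\,\delta a\,\delta b\,\delta c$, which is symmetric in $a,b,c$ and vanishes if two coincide (degree $5$); the $t$-part of $\rho(x,y,a)[[p,q],c]$ lies in $\mathcal T\otimes\Gamma$ (degree $6$). In ($\rho$6), of degree $5$, the $t$-part is $t_x\,\delta y\,\delta x\,\delta y\,\delta a+t_y\,\delta x\,\delta x\,\delta y\,\delta a=0$.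

For ($\rho$7), of degree $5$, note that the $t_u$-terms of $L(y,y';u,a)$ cancel by the Leibniz rule, so its $t$-part is $t_{yy'}[u,a]+t_{y'}y[u,a]+t_y[u,a]y'$; the $t$-part of $\rho(y',y,u)[u',a]$ is $t_{y'}[y,u][u',a]+t_y[y',u][u',a]$. Add all four terms of ($\rho$7) and use $[uu',a]=u[u',a]+[u,a]u'$. The coefficient of $t_{yy'}$ is $0$. The coefficient of $t_{y'}$ is
\[
yu[u',a]+y[u,a]u'+uy[u',a]+y[u,a]u'+[y,u][u',a]=0 .
\]
The coefficient of $t_y$ is
\[
u[u',a]y'+[u,a]u'y'+u[u',a]y'+[u,a]y'u'+[y',u][u',a]=[u,a][u',y']+[y',u][u',a],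
\]
which in $\mathcal W$ is $2\,\delta u\,\delta u'\,\delta y'\,\delta a=0$.
\end{proof}

By ($\rho$2), $b\rho b'=\rho bb'$ for each generator $\rho=\rho(x,y,a)$, and with ($\rho$5) this gives $\rho\,\Gamma=0$. So $\mathfrak P_\rho=\sum\rho(x,y,a)G$ is a right $G$-module, and we may compute in $G$ to the right of a $\rho$. By ($\rho$3) and ($\rho$2), for a word $c$,
\begin{equation}\label{eq:third}
\rho(x,y,c)=\sum_k\rho(x,y,c_k)\,\hat c_k ,
\end{equation}
so $\mathfrak P_\rho$ is spanned by the $\rho(u,v,x_j)b$ with $u,v$ words and $b\in G$.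

For indices $a,b$ and a sequence of indices $U=(c_1,\dots,c_{2m+1})$ of odd length put
\[
r_{ab}(U)=\rho(x_a,x_b,x_{c_1})\,[x_{c_2},x_{c_3}]\cdots[x_{c_{2m}},x_{c_{2m+1}}],
\]
so that $\operatorname{pr}(r_{ab}(U))=t_{x_a}\otimes\theta_b\theta_U+t_{x_b}\otimes\theta_a\theta_U$, where $\theta_U=\theta_{c_1}\cdots\theta_{c_{2m+1}}$.

\begin{lemma}\label{lem:r}
\begin{itemize}
\item[(r1)] $r_{ab}(U)$ is symmetric in $U$ and is $0$ if $U$ has a repetition; $r_{ab}=r_{ba}$ and $r_{aa}=0$.
\item[(r2)] $r_{ab}(U,c)+r_{bc}(U,a)+r_{ca}(U,b)=0$ for $U$ of even length.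
\item[(r3)] $r_{ab}(U)=0$ if $a\ne b$ and both $a$ and $b$ occur in $U$.
\end{itemize}
\end{lemma}

\begin{proof}
The product of commutators is symmetric in $c_2,\dots,c_{2m+1}$ in $G$, and ($\rho$5) exchanges $c_1$ and $c_2$; a repeated index can then be moved into one bracket. The rest of (r1) is ($\rho$1). For (r2) move the last index to the front and use ($\rho$4). For (r3), $U$ has length at least $3$; arrange it to begin with $a,b$ and use ($\rho$6).
\end{proof}

By (r1) we may write a set of odd size in place of $U$.

\section{The elements $\rho$ create no new identities}\label{sec:nu}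

The kernel of $\operatorname{pr}$ on $\mathfrak P_\rho$ is $\mathfrak P_\rho\cap(A/I)$, and $\operatorname{pr}(\mathfrak P_\rho)\subset\mathcal T\otimes C_G$. We show that $\operatorname{pr}$ is injective on $\mathfrak P_\rho$ by constructing a linear map $\nu:\mathcal T\otimes C_G\to\mathfrak P_\rho$ with $\nu\operatorname{pr}=\mathrm{id}$ on $\mathfrak P_\rho$. No further identities are needed, only Lemmas \ref{lem:rho} and \ref{lem:r}.

\subsection{Normal forms and the map $\nu$}

Adding $\operatorname{pr}(r_{ab}(U))$ exchanges the index under $t$ with an index among the $\theta$'s. It is natural to call $t_{x_k}\otimes z_SX^\alpha$ a \emph{normal form} if $k<\min S$; let $\mathcal L$ be the span of the normal forms ($S$ even, nonempty). The map $\nu$ records the combination of $\rho$'s that brings an element into $\mathcal L$. For an even nonempty set $S=\{s_1<s_2<\cdots\}$ put $S''=S\setminus\{s_1,s_2\}$, and define linear maps $\nu_k:C_G\to\mathfrak P_\rho$ and $\nu$ by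
\[
\nu_k(z_SX^\alpha)=\begin{cases}0,&k<s_1,\\ r_{k,s_1}(S\setminus s_1)X^\alpha,&k>s_1,\\ r_{k,s_2}(S\setminus s_2)X^\alpha,&k=s_1,\end{cases}
\]
\[
\nu(t_u\otimes z_SX^\alpha)=\rho(u,x_{s_1},x_{s_2})\,z_{S''}X^\alpha+\nu_{s_1}\big([u,x_{s_2}]\,z_{S''}X^\alpha\big).
\]
The map $\nu_k$ treats the trace of the letter $x_k$. For general $u$, the first term of $\nu$ trades $t_u$ for the trace of the letter $x_{s_1}$, and the second term normalizes the result. The definition of $\nu$ is linear in $u\in A$ and vanishes for $u\in[A,A]+F1$, by ($\rho$1) and $[u,x_{s_2}]=\delta(u)\theta_{s_2}=0$; so $\nu$ is well defined on $\mathcal T\otimes C_G$. When $e=x_k$ is a letter we also write $\nu_e$ for $\nu_k$.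

\begin{example}
In multidegree $x_1x_2x_3$ the space $\mathcal T\otimes C_G$ has basis $t_{x_1}\otimes\theta_2\theta_3$, $t_{x_2}\otimes\theta_1\theta_3$, $t_{x_3}\otimes\theta_1\theta_2$; the first is the normal form. The definition gives
\begin{align*}
\nu(t_{x_1}\otimes\theta_2\theta_3)&=r_{12}(3)+\nu_2(\theta_1\theta_3)=r_{12}(3)+r_{21}(3)=0,\\
\nu(t_{x_2}\otimes\theta_1\theta_3)&=r_{21}(3)+\nu_1(\theta_2\theta_3)=r_{12}(3),\\
\nu(t_{x_3}\otimes\theta_1\theta_2)&=r_{31}(2)+\nu_1(\theta_2\theta_3)=r_{13}(2).
\end{align*}
So $\nu\operatorname{pr}$ fixes $r_{12}(3)$ and $r_{13}(2)$, and it sends $r_{23}(1)$ to $r_{12}(3)+r_{13}(2)$, which is $r_{23}(1)$ by (r2). The one linear relation between the three $t$-parts is matched by a relation between the $\rho$'s themselves; we must show this in all degrees.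
\end{example}

First we confirm that $\nu$ normalizes, which also identifies the image of $\mathfrak P_\rho$.

\begin{lemma}\label{lem:image}
$\operatorname{pr}(\mathfrak P_\rho)$ is the kernel of $\Phi$ on $\mathcal T\otimes C_G$. Every element of this kernel of degree at most $7$ is a combination of elements $\operatorname{pr}(\rho(x,y,a)b)$ with words $x,y,a,b$ of total length at most $7$.
\end{lemma}

\begin{proof}
The inclusion $\subset$ is Lemma~\ref{lem:Phi}. For the converse we show first that $\operatorname{pr}\nu_k(c)\equiv t_{x_k}\otimes c$ modulo $\mathcal L$ for $c=z_SX^\alpha$. If $k<s_1$, then $t_{x_k}\otimes c\in\mathcal L$. If $k>s_1$, then $\operatorname{pr}\nu_k(c)=t_{x_k}\otimes c+t_{x_{s_1}}\otimes\theta_k\theta_{S\setminus s_1}X^\alpha$, and the last term is $0$ or a normal form. If $k=s_1$, then $\operatorname{pr}\nu_k(c)=t_{x_k}\otimes c+t_{x_{s_2}}\otimes\theta_{s_1}\theta_{S\setminus s_2}X^\alpha=t_{x_k}\otimes c$, since $s_1\in S\setminus s_2$. Hence, with $c'=[u,x_{s_2}]z_{S''}X^\alpha\in C_G$,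
\[
\operatorname{pr}\nu(t_u\otimes z_SX^\alpha)=t_u\otimes z_SX^\alpha+t_{x_{s_1}}\otimes c'+\operatorname{pr}\nu_{s_1}(c')\equiv t_u\otimes z_SX^\alpha\pmod{\mathcal L}.
\]
So $\mathcal T\otimes C_G=\operatorname{pr}(\mathfrak P_\rho)+\mathcal L$. The map $\Phi$ sends the normal forms to the distinct basis elements $\theta_{\{k\}\cup S}X^\alpha$ ($k$ is recovered as the minimum), so it is injective on $\mathcal L$, and the first claim follows. The kernel is spanned by the homogeneous elements $\operatorname{pr}(\rho(x,y,a)b)$ with $x,y,a,b$ words; comparing degrees gives the second claim.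
\end{proof}

\subsection{One, two, and no letters among the first arguments}

We have $\operatorname{pr}(\rho(u,v,x_j)b)=t_u\otimes[v,x_j]b+t_v\otimes[u,x_j]b$. We compute $\nu$ of this in three steps: both $u,v$ letters, $v$ a letter, and the general case.

\begin{lemma}\label{lem:step1}
For all indices $k,l,j$ and $b\in G$,
\[
\nu_k([x_l,x_j]b)+\nu_l([x_k,x_j]b)=\rho(x_k,x_l,x_j)b .
\]
\end{lemma}

\begin{proof}
Let $b=z_{S_0}X^\alpha$ and $V=(j,S_0)$. The factor $X^\alpha$ stands on the right of all terms and is omitted. The claim reads $\nu_k(\theta_l\theta_V)+\nu_l(\theta_k\theta_V)=r_{kl}(V)$. If $V$ has a repetition or $k=l$, both sides vanish. So let $V$ be a set and $k\neq l$.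

\emph{Case $k,l\notin V$.} Let $m=\min(V\cup\{k,l\})$. If $m=k$, the left side is $0+r_{lk}(V)$; if $m=l$, it is $r_{kl}(V)+0$. If $m\in V$, it is $r_{km}(V\setminus m,l)+r_{lm}(V\setminus m,k)=r_{kl}(V)$ by (r2).

\emph{Case $k\in V$, $l\notin V$.} The second term is $0$. Since $k$ belongs to $S=V\cup\{l\}$, the first term is $r_{ks}(S\setminus s)$ for some $s\in S$, $s\ne k$. If $s=l$, this is $r_{kl}(V)$. If $s\in V$, then (r2) gives $r_{kl}(V)+r_{ls}(V\setminus s,k)+r_{sk}(V\setminus s,l)=0$, and the middle term vanishes because $k$ is repeated. The claim is symmetric in $k,l$, so this also covers $l\in V$, $k\notin V$.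

\emph{Case $k,l\in V$.} The left side is $0$, and the right side is $0$ by (r3).
\end{proof}

\begin{lemma}\label{lem:step2}
For a word $u$, indices $l,j$ and $b\in G$,
\[
\nu(t_u\otimes[x_l,x_j]b)=\rho(u,x_l,x_j)b+\nu_l([u,x_j]b).
\]
\end{lemma}

\begin{proof}
Call the right side $H(l,j;b)$, and take $b=[x_{c_1},x_{c_2}]\cdots[x_{c_{2m-1}},x_{c_{2m}}]X^\alpha$; such elements span $G$. If the sequence $(l,j,c_1,\dots,c_{2m})$ is strictly increasing, the claim is the definition of $\nu$. The left side depends only on $\theta_l\theta_j\theta_{c_1}\cdots\theta_{c_{2m}}X^\alpha$, so it is symmetric in the sequence and vanishes on repetitions. We show the same for $H$.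

By ($\rho$5) and $[u,x_j]b=\delta(u)\theta_j\theta_{c_1}\cdots\theta_{c_{2m}}X^\alpha$, $H$ is symmetric in $(j,c_1,\dots,c_{2m})$. To exchange $l$ and $j$, note that $\rho(u,x_l,x_j)+\rho(u,x_j,x_l)=\rho(x_l,x_j,u)$ by ($\rho$4) and ($\rho$1). With \eqref{eq:third} and \eqref{eq:expand},
\[
H(l,j;b)+H(j,l;b)=\sum_k\big\{\rho(x_l,x_j,u_k)\hat u_kb+\nu_l([x_j,u_k]\hat u_kb)+\nu_j([x_l,u_k]\hat u_kb)\big\}=0
\]
by Lemma~\ref{lem:step1}. So $H$ is symmetric in the whole sequence, and a repetition can be moved to the first two places. By ($\rho$8) and ($\rho$2), $\rho(u,x_l,x_l)=\sum_k\rho(u_k,x_l,x_l)\hat u_k$, and Lemma~\ref{lem:step1} with $j=l$ gives $\nu_l([u_k,x_l]b')=\rho(u_k,x_l,x_l)b'$ for $b'\in G$. Hence $H(l,l;b)=0$.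
\end{proof}

For the general case we expand both $u$ and $v$ into letters. Since $\rho$ is not a derivation in these arguments, each expansion has a defect; the following lemma says that the defect of expanding $v$ is itself a derivation in $u$, in the appropriate order of factors. Fix a letter $a$, and for words $u,v$ put
\[
\psi_v(u)=\rho(u,v,a)+\sum_k\rho(u,v_k,a)\hat v_k,\qquad\Xi(u,v)=\psi_v(u)+\sum_i\psi_v(u_i)\hat u_i .
\]

\begin{lemma}\label{lem:Xi}
$\Xi(u,v)=0$ for all words $u,v$.
\end{lemma}

\begin{proof}
We induct on $|v|$. If $|v|\le1$, then $\psi_v=0$; if $u$ is empty, all terms vanish by ($\rho$1). Let $|u|\ge1$ and $v=yy'$ with $y'$ a letter and $|y|\ge1$. Write $L(u)=L(y,y';u,a)=\rho(u,yy',a)+\rho(u,y',a)y+\rho(u,y,a)y'$. From the definitions, $\psi_{yy'}(u)=L(u)+\psi_y(u)y'$. Using $y'\hat u_i=\hat u_iy'+[y',\hat u_i]$ we get $\Xi(u,yy')=\Xi(u,y)y'+\Xi_1(u)+\Xi_2(u)$, where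
\[
\Xi_1(u)=L(u)+\sum_iL(u_i)\hat u_i,\qquad\Xi_2(u)=\sum_i\psi_y(u_i)[y',\hat u_i].
\]
By induction $\Xi(u,y)=0$. We show $\Xi_1+\Xi_2=0$ by induction on the length of the argument. On a letter both vanish. Consider a word $ue$ with $e$ a letter and $|u|\ge1$. By ($\rho$7),
\[
\Xi_1(ue)=\Xi_1(u)e+\big(uL(e)+L(e)u\big)+\rho(y',y,u)[e,a],
\]
and by ($\rho$2), $uL(e)+L(e)u=\rho(e,y',a)[u,y]+\rho(e,y,a)[u,y']$. By the Leibniz rule,
\[
\Xi_2(ue)=\Xi_2(u)e+\sum_i\psi_y(u_i)\hat u_i[y',e]+\psi_y(e)[y',u].
\]
In the sum, $\Xi_1(u)e+\Xi_2(u)e=0$ by induction, and $\rho(e,y,a)[u,y']$ cancels the first term of $\psi_y(e)[y',u]$. Expand the remaining terms in the letters of $u$ by \eqref{eq:expand} and \eqref{eq:third}, and move the central commutators past $\hat u_i$. We obtain $\Xi_1(ue)+\Xi_2(ue)=\sum_i\Delta(u_i)\hat u_i$, where for a letter $f$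
\begin{multline*}
\Delta(f)=\rho(e,y',a)[f,y]+\rho(y',y,f)[e,a]+\rho(f,y,a)[y',e]\\+\sum_k\rho(f,y_k,a)[y',e]\hat y_k+\sum_k\rho(e,y_k,a)[y',f]\hat y_k .
\end{multline*}
The second and third terms have the word $y$ as second argument. By ($\rho$5), ($\rho$4) and \eqref{eq:third} they combine to
\[
\big(\rho(y',y,f)+\rho(f,y,y')\big)[a,e]=\rho(f,y',y)[a,e]=\sum_k\rho(f,y',y_k)[a,e]\hat y_k .
\]
In the first term $[f,y]=\sum_k[f,y_k]\hat y_k$. Writing letters for their indices, $\Delta(f)=\sum_k\Delta_k\hat y_k$ with
\[
\Delta_k=r_{e,y'}(a,f,y_k)+r_{f,y'}(a,e,y_k)+r_{f,y_k}(a,y',e)+r_{e,y_k}(a,y',f).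
\]
By (r2) with $U=(a,y_k)$ the first two terms add up to $r_{e,f}(a,y',y_k)$, and by (r2) with $U=(a,y')$ so do the last two. Hence $\Delta_k=0$.
\end{proof}

\begin{proposition}\label{prop:rhoinj}
We have $\nu\operatorname{pr}=\mathrm{id}$ on $\mathfrak P_\rho$. Hence $\mathfrak P_\rho\cap(A/I)=0$.
\end{proposition}

\begin{proof}
It suffices to show $\nu(t_u\otimes[v,a]b)+\nu(t_v\otimes[u,a]b)=\rho(u,v,a)b$ for words $u,v$, a letter $a$ and $b\in G$. Expand $[v,a]$ and $[u,a]$ by \eqref{eq:expand} and apply Lemma~\ref{lem:step2}. The left side becomes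
\[
\sum_k\rho(u,v_k,a)\hat v_kb+\sum_i\rho(v,u_i,a)\hat u_ib+\sum_{i,k}\big\{\nu_{v_k}([u_i,a]\hat u_i\hat v_kb)+\nu_{u_i}([v_k,a]\hat v_k\hat u_ib)\big\}.
\]
To apply Lemma~\ref{lem:step1} we need the same order of $\hat u_i,\hat v_k$ in both terms. Write $\hat u_i\hat v_k=\hat v_k\hat u_i+[\hat u_i,\hat v_k]$. For fixed $k$ the corrections add up to zero in $G$:
\[
\sum_i[u_i,a][\hat u_i,\hat v_k]=\Big(\sum_i\delta(u_i)\,\delta(\hat u_i)\Big)\delta a\,\delta(\hat v_k)=\delta^2(u)\,\delta a\,\delta(\hat v_k)=0,
\]
by applying $\delta$ to the first formula in \eqref{eq:expand}. Now Lemma~\ref{lem:step1} evaluates the double sum as $\sum_{i,k}\rho(u_i,v_k,a)\hat v_k\hat u_ib$. The difference of the two sides of the claim is therefore $\Xi(u,v)b$, which is $0$ by Lemma~\ref{lem:Xi}.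
\end{proof}

\section{The elements $\chi$ and the end of the proof}\label{sec:chi}

Let $E_2=E_1/\mathfrak P_\rho$. By Proposition~\ref{prop:rhoinj}, $A/I\subset E_2$. In $E_2$ the class of usable trace identities is larger.

\begin{lemma}\label{lem:P2}
Let $e\in M$ have degree at most $7$, $\operatorname{ev}(e)=0$, and $t$-part in $\mathcal T\otimes C$ killed by $\Phi$. Then $\varphi(e)=0$ in $E_2$ for every endomorphism $\varphi$ of $A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:image}, subtracting from $e$ suitable elements $\rho(x,y,a)b\in M$ of degree $\le7$ makes the $t$-part vanish in $\mathcal T\otimes G$. Lemma~\ref{lem:P1} applies to the difference, and $\varphi$ maps the subtracted terms into $\mathfrak P_\rho$.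
\end{proof}

The relation $\chi(w,y)=0$ expresses $t_c$, for $c=wy\in C$, as $t_yw+[w,y]$. The danger is that an element $c\in C$ has many presentations $\sum w_iy_i$, and that $t_c=0$ for $c\in[A,A]$; two presentations might give expressions that differ by a nonzero element of $A/I$. So we show that the expression is a function $\mu(c)$ of $c$ alone, vanishing on $[A,A]$. Since $\operatorname{tr}(b[x_i,x_j]b')=\operatorname{tr}([x_i,x_j]b'b)$, the value on generators is forced.

\begin{lemma}\label{lem:mu}
There is a linear map $\mu:C\to E_2$ with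
\[
\mu(b[x_i,x_j]b')=t_{b'b}[x_i,x_j]+[[x_i,x_j],b'b]\qquad(b,b'\in A).
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:lift} to $B=A$, with the multidegree as content, the lexicographic order, and $g_{ij}=x_jx_i+x_ix_j$ ($i<j$) with leading word $x_jx_i$. Then $J=C$. Put $\langle u\,|\,g_{ij}\,|\,v\rangle=t_{vu}[x_i,x_j]+[[x_i,x_j],vu]$.

\emph{Overlaps.} The overlap words are $x_kx_jx_i$ with $i<j<k$, and
\[
g_{jk}x_i+x_kg_{ij}=x_jx_kx_i+x_kx_ix_j=x_jg_{ik}+g_{ik}x_j+g_{ij}x_k+x_ig_{jk},
\]
with leading words $x_jx_kx_i$, $x_kx_ix_j$, $x_jx_ix_k$, $x_ix_kx_j$, all smaller than $x_kx_jx_i$. Let $m=vu$. Among the six values $\langle\,\cdot\,|\,\cdot\,|\,\cdot\,\rangle$ in condition (ii), $g_{jk}$ occurs with the words $x_im$ and $mx_i$, $g_{ik}$ with $x_jm$ and $mx_j$, $g_{ij}$ with $x_km$ and $mx_k$. The $t$-terms cancel in pairs, and the sum is $[[x_j,x_k],[x_i,m]]+[[x_k,x_i],[x_j,m]]+[[x_i,x_j],[x_k,m]]=s_4(x_i,x_j,x_k,m)\in I$, by Lemma~\ref{lem:s4}(a).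

\emph{Disjoint occurrences.} With $w=[x_i,x_j]$, $w'=[x_k,x_l]$, $p=c$, $q=vu$, condition (i) reads
\[
t_{pw'q}w+[w,pw'q]=t_{qwp}w'+[w',qwp]\qquad\text{in }E_2 .
\]
Let $e$ be the sum of the two sides with $p,q$ and the four letters replaced by six distinct letters; it has degree $6$ and $t$-part in $\mathcal T\otimes C$. Since $w,w'$ are central in $\mathcal W$ and killed by $\delta$, $\Phi$ sends the $t$-part to $ww'\delta(pq)+ww'\delta(qp)=ww'\delta([p,q])=0$. On $M_2$ both sides equal $\operatorname{tr}(wpw'q)$ by \eqref{eq:chiM2}. Lemma~\ref{lem:P2} applies.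
\end{proof}

\begin{lemma}\label{lem:muprops}
In $E_2$:
\begin{itemize}
\item[(a)] $\mu(wy)=t_yw+[w,y]$ for $w\in[A,A]$, $y\in A$; in particular $\mu([A,A])=0$;
\item[(b)] $a\mu(c)=\mu(c)a$ for $a\in A$, $c\in C$;
\item[(c)] $t_ck=\mu(c)k$ for $c,k\in C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We may take $w=[x_i,q]$ with $q=q_1\cdots q_n$ a word. Then $wy=\sum_kq_{<k}[x_i,q_k]q_{>k}y$. Put $c_k=q_{>k}yq_{<k}$. By Lemma~\ref{lem:mu}, by $\rho(c_k,x_i,q_k)=0$ and by the Jacobi identity,
\[
\mu(wy)=\sum_k\big(t_{x_i}[c_k,q_k]+[[c_k,x_i],q_k]+[[x_i,q_k],c_k]\big)=t_{x_i}P+[P,x_i],\qquad P=\sum_k[c_k,q_k].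
\]
With $P_k=q_{>k}yq_{\le k}$ we have $c_kq_k=P_k$ and $q_kc_k=P_{k-1}$, so the sum telescopes to $P=P_n+P_0=[y,q]$. By $\rho(x_i,y,q)=0$ and the Jacobi identity, $\mu(wy)=t_y[x_i,q]+[[x_i,y],q]+[[y,q],x_i]=t_yw+[w,y]$. For $y=1$ this is $0$.

(b) The space $C=[A,A]A$ is spanned by elements $wy$ as in (a), and $a\mu(wy)+\mu(wy)a=t_y[w,a]+[[w,y],a]=0$ by \eqref{eq:absorbE1}.

(c) By linearity and right multiplication we may take $c=wy$ with $w=[r,s]$, and $k=[p,q]$. By (a), $t_ck+\mu(c)k$ is the image of $\chi([r,s],y)[p,q]$. With letters as arguments, this element of $M$ has degree $5$, lies in $\mathfrak P$, and has $t$-part in $\mathcal T\otimes C$; so $\operatorname{ev}$ kills it, and $\Phi$ kills its $t$-part by Lemma~\ref{lem:Phi}. Lemma~\ref{lem:P2} applies.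
\end{proof}

\begin{proposition}\label{prop:chiinj}
Let $\mathfrak P_\chi\subset E_2$ be the sub-bimodule generated by all $\chi(w,y)$. Then $\mathfrak P_\chi\cap(A/I)=0$.
\end{proposition}

\begin{proof}
Put $s(c)=t_c+\mu(c)$ for $c\in C$. By Lemma~\ref{lem:muprops}, $s$ is linear, $\chi(w,y)=s(wy)$, $s(c)$ commutes with $A$, and $s$ vanishes on $[A,A]$. So every element of $\mathfrak P_\chi$ has the form $e=\sum_is(c_i)a_i$ with $a_i\in A$ and $c_i\in C$ linearly independent modulo $[A,A]$. Elements of $C$ have no constant term, so the $c_i$ are independent modulo $[A,A]+F1$; that is, the $t_{c_i}$ are independent in $\mathcal T$.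

Suppose $e\in A/I$. Since $\operatorname{pr}(\mathfrak P_\rho)\subset\mathcal T\otimes C_G$, the map $\operatorname{pr}$ induces a map $E_2\to\mathcal T\otimes(A/C)$. It kills $A/I$, and it kills each $\mu(c)a$, since $\mu(wy)a=t_ywa+[w,y]a$ with $wa\in C$. Applying it to $e$ gives $\sum_it_{c_i}\otimes(a_i+C)=0$, so all $a_i\in C$. By Lemma~\ref{lem:muprops}(c), $e=\sum_i(t_{c_i}a_i+\mu(c_i)a_i)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E_3=E_2/\mathfrak P_\chi$. By Proposition~\ref{prop:chiinj}, $A/I$ embeds in $E_3$. The natural bimodule map $M\to E_3$ kills all $\rho$ and $\chi$, hence $\mathfrak P$, and its restriction to $A$ is $A\to A/I\subset E_3$. Therefore $A\cap\mathfrak P\subset I$. With Corollary~\ref{cor:AP},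
\[
T(M_2(F))=A\cap\mathfrak P\subset I\subset T(M_2(F)),
\]
and Lemma~\ref{lem:reduction} completes the proof.
\end{proof}

\begin{remark}
Identities of degree $7$ were used at one point only, for the overlaps of three letters $z$ in Lemma~\ref{lem:hu}; all other identities invoked have degree at most $6$. That $F$ is infinite was used for the passage to generic matrices and in Theorem~\ref{thm:Z}. Over a finite field this passage fails: $M_2(F)$ is then a finite monoid and satisfies an identity $x^a=x^b$ with $a<b$, which generic matrices do not satisfy. Characteristic $2$ enters through $\operatorname{tr}(1)=0$, through the coincidence of commutator and anticommutator in \eqref{eq:CH}, on which the absorption rule rests, and through $\delta^2=0$.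
\end{remark}

\section{Degree four does not suffice}\label{sec:four}

We prove Theorem~\ref{thm:compl}(a). The idea is to find an integer polynomial whose value on $2\times2$ matrices is $2$ times a trace expression that cannot be absorbed. Modulo $2$ it is an identity; if it followed from $s_4$, which holds over $\mathbb Z$, we could divide by $2$ and absorb the trace after all.

In this section commutators of polynomials over $\mathbb Z$ and of matrices over $\mathbb Z$ or $\mathbb C$ carry their ordinary signs. Put
\[
q=[x_1,x_2][x_3,x_4]-[x_1,x_3][x_2,x_4]+[x_1,x_4][x_2,x_3],\qquad D=\operatorname{tr}(x_2[x_3,x_4]).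
\]

\begin{lemma}\label{lem:q}
On $2\times2$ matrices over any commutative ring, $q=D\,(2x_1-\operatorname{tr}(x_1))$. Hence $[q,x_5]=2D[x_1,x_5]$.
\end{lemma}

\begin{proof}
This is a system of polynomial equations with integer coefficients in the entries, so it suffices to check it over $\mathbb C$. For $v=(v',v'',v''')\in\mathbb C^3$ let $\mathbf p(v)=\left(\begin{smallmatrix}v'''&v'-iv''\\ v'+iv''&-v'''\end{smallmatrix}\right)$, the combination of the Pauli matrices with coefficients $v$. These are all traceless matrices, and $\mathbf p(a)\mathbf p(b)=(a\cdot b)1+i\,\mathbf p(a\times b)$. Write $y_j=x_j-\frac12\operatorname{tr}(x_j)=\mathbf p(v_j)$. Then $[x_j,x_k]=[y_j,y_k]=2i\,\mathbf p(v_j\times v_k)$, and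
\[
[x_j,x_k][x_l,x_m]=-4\,(v_j\times v_k)\cdot(v_l\times v_m)-4i\,\mathbf p\big((v_j\times v_k)\times(v_l\times v_m)\big).
\]
Write $(jk)=v_j\cdot v_k$ and $|jkl|=\det(v_j,v_k,v_l)$. By $(a\times b)\cdot(c\times d)=(a\cdot c)(b\cdot d)-(a\cdot d)(b\cdot c)$, the scalar part of $q$ is $-4$ times
\[
(13)(24)-(14)(23)-(12)(34)+(14)(23)+(12)(34)-(13)(24)=0 .
\]
By $(a\times b)\times(c\times d)=\det(a,c,d)\,b-\det(b,c,d)\,a$, we have $q=-4i\,\mathbf p(v)$ with
\[
v=\big(|134|v_2-|234|v_1\big)-\big(|124|v_3+|234|v_1\big)+\big(|123|v_4-|234|v_1\big).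
\]
Four vectors in $\mathbb C^3$ satisfy $|234|v_1-|134|v_2+|124|v_3-|123|v_4=0$ (expand a $4\times4$ determinant with a repeated row), so $v=-2|234|v_1$ and $q=8i|234|\,y_1$. Finally $D=\operatorname{tr}\big(\mathbf p(v_2)\cdot2i\,\mathbf p(v_3\times v_4)\big)=4i|234|$, so $q=2Dy_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
By Lemma~\ref{lem:q} the reduction $f_5$ of $[q,x_5]$ modulo $2$ is an $M_2$-identity, multilinear in $x_1,\dots,x_5$. Suppose that it lies in the $T$-ideal $I_4$ generated by the identities of degree $\le4$.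

\emph{Step 1: $f_5$ is a consequence of $s_4$ over $\mathbb F_2$.} The set of identities of degree $\le4$ is stable under $x_i\mapsto x_i+c_i$ ($c_i\in F$) and under taking multihomogeneous components. So $I_4$ is spanned by elements $a\,f(g_1,\dots,g_r)\,b$ with $f$ a multihomogeneous identity of degree $n\le4$, polynomials $g_i$ without constant term, and words $a,b$. Recall that the complete linearization $\tilde f$ of $f$ is obtained by replacing a variable of degree $d$ by a sum of $d$ new variables and taking the multilinear component; it is again an identity. Expand the $g_i$ into words. A term of $a\,f(g_1,\dots,g_r)\,b$ that is multilinear in $x_1,\dots,x_5$ uses $n$ words without common letters, in particular distinct ones; the terms that use a given choice of words for each variable of $f$ add up to a scalar multiple of $a\,\tilde f(m_1,\dots,m_n)\,b$. By Lemma~\ref{lem:s4}(b), $\tilde f$ is $0$ or a multiple of $s_4$. So $f_5$ is an $F$-combination of the multilinear polynomials $x_is_4$, $s_4x_i$, and $s_4$ with one argument a product of two letters.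 This is a linear system with coefficients in $\mathbb F_2$ that is solvable over $F$, hence over $\mathbb F_2$.

\emph{Step 2: division by $2$.} Lift the combination to $\mathbb Z$, with the signed $s_4$. We get $[q,x_5]=f_0+2g$ in $\mathbb Z\langle X\rangle$ with $f_0$ a consequence of $s_4$. On generic $2\times2$ matrices over $\mathbb Z$, $f_0=0$ by Lemma~\ref{lem:s4}(a), so $2D[x_1,x_5]=2g$. The entries lie in a polynomial ring over $\mathbb Z$, so $D[x_1,x_5]=g$. Reducing modulo $2$, we find $\operatorname{tr}(u)f=g$ on $M_2$ over $F$, with $u=x_2[x_3,x_4]$ and $f=[x_1,x_5]$. By Remark~\ref{rem:noabsorb}, $\delta(u)f=0$ in $\mathcal W$. But $\delta(u)f=\theta_2\theta_3\theta_4\,\theta_1\theta_5\ne0$, a contradiction.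
\end{proof}

\begin{thebibliography}{9}

\bibitem{CDM}
Lucio Centrone, Diogo Diniz and Thiago Castilho de Mello, \emph{Graded monomial identities and almost non-degenerate gradings on matrices}, arXiv:2001.00489 (2020).

\bibitem{Donkin}
S.~Donkin, Invent. Math. 110 (1992).

\bibitem{Zubkov}
A.~N.~Zubkov, \emph{On a generalization of the Razmyslov--Procesi theorem}, Algebra and Logic 35 (1996).

\end{thebibliography}
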